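\title{The critical threshold of Reduce-Fastest\\ in bamboo trimming}

\begin{abstract}
In the bamboo trimming problem, $n$ bamboos grow at constant rates with sum $1$, and one bamboo may be cut to height zero in each step. The algorithm Reduce-Fastest$(x)$ cuts the fastest-growing bamboo among those of height at least $x$. We show that Reduce-Fastest$(1)$ does not keep the heights below any absolute constant. Its worst-case backlog on $n$ bamboos is $\Theta(\log n)$; moreover, Reduce-Fastest$(x)$ achieves a finite backlog if and only if $x>1$, and the optimal backlog is $\Theta(\log\frac1{x-1})$ as $x\downarrow1$. The lower bound rests on a sum of cosines with frequencies in $[\frac54,\frac74]$ that stays positive on a long interval, and the upper bound on a smoothing kernel and Poisson summation.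
\end{abstract}

\section{The problem and the results}

A garden contains $n$ bamboos with growth rates $h_1,\dots,h_n>0$, normalized so that $\sum_ih_i=1$. All bamboos start at height $0$. In each step $t=1,2,\dots$ every bamboo $i$ grows by $h_i$, and then a trimming algorithm may cut at most one bamboo back to height $0$. Heights are observed at all times, in particular after the growth and before the cut of a step. The \emph{backlog} is the height of the tallest bamboo.

For $x>0$, the algorithm \textbf{Reduce-Fastest}$(x)$, abbreviated $\mathrm{RF}(x)$, calls a bamboo \emph{eligible} if its height is at least $x$, and in each step it cuts an eligible bamboo of largest growth rate. If no bamboo is eligible, it does nothing. If several eligible bamboos share the largest rate, any one of them may be cut, and the choice may differ from step to step; a sequence of such choices is a \emph{tie-breaking}. The algorithm \emph{achieves backlog $B$} if, for every $n$, every choice of rates and every tie-breaking, no bamboo ever reaches height $B$.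

Two facts are known; neither is used below. For every $x\ge2$, $\mathrm{RF}(x)$ achieves backlog $x+1$, and this is tight: for every $\varepsilon>0$ there are instances in which some bamboo reaches height at least $x+1-\varepsilon$. And $\mathrm{RF}(1)$ does not achieve any backlog less than $3$. The question treated here is posed as an open problem in \cite{Kuszmaul}:
\begin{quote}
Does $\mathrm{RF}(1)$ achieve a finite backlog, that is, is there a constant $B<\infty$, independent of $n$, of the rates and of the tie-breaking, that no bamboo ever reaches?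
\end{quote}
The answer is no.

\begin{theorem}\label{thm:main}
For every integer $C\ge1$ and every $n\ge e^{400C}$ there are $n$ growth rates with sum $1$ such that under $\mathrm{RF}(1)$, for every tie-breaking, some bamboo reaches a height greater than $C/2$. Hence $\mathrm{RF}(1)$ does not achieve any finite backlog.
\end{theorem}

The second theorem determines the order of magnitude of the backlog near $x=1$. Let $\beta_n(x)$ be the supremum of the heights reached under $\mathrm{RF}(x)$, over all instances with $n$ bamboos and all tie-breakings. We put $\frac10=\infty$, and $\log_\pi$ and $\ln$ denote the logarithms to the bases $\pi$ and $e$.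

\begin{theorem}\label{thm:beta}
\begin{itemize}
\item[(a)] If $0<x<1$, $n\ge2$ and $n>1/x$, then a single instance with $n$ bamboos has unbounded heights.
\item[(b)] If $1\le x\le2$ and $R=\min\{n,\frac1{x-1}\}$, then $\beta_n(x)\le\log_\pi R+8$. If $x>2$, then $\beta_n(x)\le3x+\frac32$.
\item[(c)] If $C\ge1$ is an integer, $1\le x\le1+e^{-400C}$ and $n\ge e^{400C}$, then $\beta_n(x)>C/4$.
\end{itemize}
\end{theorem}

For $x>2$ the known bound $x+1$ is better than the one in (b).

\begin{corollary}\label{cor:order}
The algorithm $\mathrm{RF}(x)$ achieves a finite backlog if and only if $x>1$. For $1\le x\le2$ and $R=\min\{n,\frac1{x-1}\}$,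
\[
\max\Bigl\{1,\tfrac14\Bigl\lfloor\frac{\ln R}{400}\Bigr\rfloor\Bigr\}\le\beta_n(x)\le\log_\pi R+8 .
\]
In particular $\beta_n(1)=\Theta(\log n)$ for $n\ge2$, and $\sup_n\beta_n(x)=\Theta(\log\frac1{x-1})$ as $x\downarrow1$.
\end{corollary}

Section~\ref{sec:load} explains why $x=1$ is the critical value and what simple counting gives. Sections~\ref{sec:starve} and~\ref{sec:surplus} prove the lower bounds, Section~\ref{sec:upper} proves the upper bound, and Section~\ref{sec:cor} combines them. Throughout, $\lfloor z\rfloor$ and $\lceil z\rceil$ are the floor and the ceiling of $z$, $\{z\}=z-\lfloor z\rfloor$ is its fractional part, and $\mathbf 1[\cdot]$ is $1$ or $0$ according as the condition in brackets holds or fails.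

\section{Periods, load and a first count}\label{sec:load}

A bamboo of rate $h_i$ that was last cut in step $c$ (put $c=0$ if it was never cut) has height $(t-c)h_i$ in step $t$, after growth and before the cut. It is therefore eligible exactly when $t-c\ge p_i$, where
\[
p_i=\lceil x/h_i\rceil
\]
is its \emph{period}. Consecutive cuts of bamboo $i$ are at least $p_i$ steps apart, so in the long run it takes at most a fraction $1/p_i\le h_i/x$ of the steps. All bamboos together ask for at most a fraction $1/x$ of the steps. For $x>1$ this leaves slack, and for $x<1$ the fast bamboos may ask for every step.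

\begin{proof}[Proof of Theorem~\ref{thm:beta}(a)]
Take one bamboo of rate $x$ and $n-1$ bamboos of rate $\frac{1-x}{n-1}$. The condition $n>1/x$ says that $\frac{1-x}{n-1}<x$. The first bamboo has period $1$ and is the unique fastest, so it is cut in every step, and the others are never cut.
\end{proof}

At $x=1$ demand can equal capacity exactly. The simplest instance is harmless.

\begin{example}
Let $x=1$ and let all rates be $1/n$. All bamboos become eligible in step $n$. A bamboo cut in step $n$ or later is not eligible again before step $2n$, so steps $n,\dots,2n-1$ cut each bamboo once. From then on exactly one bamboo is eligible in each step. The greatest height is $(2n-1)/n<2$.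
\end{example}

To see what can go wrong in general, let $x\ge1$ and fix a bamboo $j$ of rate $h$ and period $p=\lceil x/h\rceil$, so that $ph<x+h$. Let $S$ be the set of bamboos $i\ne j$ with $h_i\ge h$, and let $s=|S|$. Then $s\le n-1$, $(s+1)h\le1$, and $p_i\le p$ for $i\in S$. Let $c$ be a step in which $j$ is cut, or $c=0$, and let $T\in\{0,1,\dots,\infty\}$ be the number of consecutive steps $c+p,c+p+1,\dots$ in which $j$ stays uncut. We call them \emph{starvation steps}. In each of them $j$ is eligible, so exactly one member of $S$ is cut. If $T<\infty$, then $j$ is cut in step $c+p+T$ at height $(p+T)h$. Finally put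
\begin{equation}\label{eq:r}
r=\min\Bigl\{s,\frac1{x-1}\Bigr\},\qquad\text{so that}\qquad\frac{sh}{x-1+h}\le r,
\end{equation}
because $x-1+h\ge h$, and because $sh<1$ and $x-1+h\ge x-1$.

In any $T'\le T$ consecutive starvation steps, bamboo $i\in S$ is cut at most $T'/p_i+1$ times, and $\sum_{i\in S}1/p_i\le(1-h)/x$. Hence
\begin{equation}\label{eq:naive}
T'\le T'\,\frac{1-h}x+s,\qquad\text{that is,}\qquad T'h\le\frac{x\,sh}{x-1+h}\le xr .
\end{equation}
So $T$ is finite and $j$ stays below height $x+h+xr$. For $x>1$ this bound is independent of $n$, but for $x=1$ it is linear in $n$. The whole loss comes from the term $+1$: one extra cut for each member of $S$.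

It is tempting to believe that this loss is an artifact. A bamboo that is cut every $p_i\le p$ steps and is ahead of its average in one stretch of time falls behind it within the next $p_i$ steps; starvation for $Cp$ steps with $C$ large seems to require a surplus that outlasts the period of every bamboo that produces it. The results say that this belief is exponentially close to the truth, and false. Bamboos of different periods can combine their short oscillations into a lasting surplus, in the way that a sum of fast cosines can imitate a constant on a long interval. The price is a number of bamboos exponential in $C$, and Theorem~\ref{thm:beta}(b) shows that it must be paid.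

\section{Starving a slow bamboo}\label{sec:starve}

To starve a bamboo we must make sure that in each of many consecutive steps a faster bamboo is eligible. We use a large reservoir of identical bamboos that turns this requirement into a counting condition on a few still faster bamboos, whose cut times we can predict.

\subsection*{The three-group instance}
Let $L$ and $p_1,\dots,p_K$ be positive integers with $p_i<L$, and put
\[
U=\sum_{i=1}^K\frac1{p_i},\qquad M=L-1-\lceil LU\rceil .
\]
Assume $M\ge1$, and let $1\le x\le1+\frac1{2L}$ and $n\ge K+M+2$. The instance consists of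
\begin{itemize}
\item $K$ \emph{high} bamboos, of rates $x/p_1,\dots,x/p_K$ and periods $p_1,\dots,p_K$;
\item $M$ \emph{low} bamboos, of rate $x/L$ and period $L$;
\item $n-K-M\ge2$ \emph{slow} bamboos of total rate $\rho_x=1-x(U+\frac ML)$: one bamboo $b^*$ of rate $\rho_x/2$, and $n-K-M-1$ bamboos that share the rate $\rho_x/2$ equally.
\end{itemize}
We have $L\rho_1=\lceil LU\rceil+1-LU\in[1,2)$; thus $M$ is the largest number of low bamboos that leaves, for $x=1$, a rate of at least $1/L$ to the slow ones. Since $\rho_x=\rho_1-(x-1)(1-\rho_1)$ and $0\le 1-\rho_1\le1$,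
\begin{equation}\label{eq:rho}
\rho_1\ge\frac1L,\qquad \frac1{2L}\le\rho_x\le\rho_1<\frac2L .
\end{equation}
So all rates are positive, they sum to $1$, every slow rate is at most $\rho_x/2<x/L$, and every high rate exceeds $x/L$. For $\tau\ge L$ let $X(\tau)$ be the number of steps among $\tau-L+1,\dots,\tau-1$ in which a high bamboo is cut. We call these $L-1$ steps the \emph{window} of $\tau$.

\begin{lemma}\label{lem:detector}
If $\tau\ge L$ and $X(\tau)\ge\lceil LU\rceil+1$, then no slow bamboo is cut in step $\tau$.
\end{lemma}

\begin{proof}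
As $\lceil LU\rceil+1=L-M$, at most $(L-1)-(L-M)=M-1$ steps of the window cut a low bamboo. Some low bamboo is therefore not cut in the window. Its last cut was in step $\tau-L$ or earlier, or it was never cut; as $\tau\ge L$, it is eligible in step $\tau$ in both cases. So the bamboo cut in step $\tau$ has rate at least $x/L$.
\end{proof}

The long-run average number of high cuts in $L$ steps is at most $LU$, so the lemma asks for a window with a surplus of high cuts.

\begin{example}\label{ex:batch}
Let $a\ge3$, $L=3a$, $K=2$ and $p_1=p_2=2a$. Then $LU=3$, and Lemma~\ref{lem:detector} needs four high cuts in the window. Both high bamboos become eligible in step $2a$; one is cut then, the other in step $2a+1$, and from then on the high cuts occur exactly in the steps $2aj$ and $2aj+1$, $j\ge1$. The window of $\tau$ contains two full pairs when $\tau-L+1\le2aj$ and $2a(j+1)+1\le\tau-1$ for some $j\ge 1$, that is, for $2a(j+1)+2\le\tau\le2aj+3a-1$. This protects $a-2\approx L/3$ consecutive steps out of every $2a$.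
\end{example}

A single period cannot do much better. If $K$ bamboos are each cut exactly every $p$ steps, then the average of $X(\tau)$ over $p$ consecutive values of $\tau$ is $K(L-1)/p<LU$, so the surplus is interrupted within $p<L$ steps, during which $b^*$ grows by less than $1$. We need a surplus during $CL$ steps, and hence several periods. High bamboos of different periods delay one another, but only slightly if they are few.

\begin{lemma}\label{lem:delay}
Suppose that $p_i\ge K$ for all $i$. Then every high bamboo $i$ is cut infinitely often, and its cut steps $c_{i,1}<c_{i,2}<\cdots$ satisfy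
\begin{equation}\label{eq:delay}
jp_i\le c_{i,j}\le j(p_i+K-1)\qquad(j\ge1).
\end{equation}
\end{lemma}

\begin{proof}
Put $c_{i,0}=0$ and suppose that $c_{i,j-1}$ exists. Bamboo $i$ becomes eligible in step $e=c_{i,j-1}+p_i$ and not earlier. While it is eligible and uncut, the bamboo that is cut has rate at least $x/p_i>x/L$, so it is another high bamboo. If $i$ were not cut in the steps $e,\dots,e+K-1$, then $K$ cuts would fall on the $K-1$ other high bamboos, and one of them would be cut twice at distance at most $K-1$, less than its period. Hence $p_i\le c_{i,j}-c_{i,j-1}\le p_i+K-1$, and \eqref{eq:delay} follows by induction.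
\end{proof}

What remains is a statement about integer sequences, in which the algorithm no longer appears.

\begin{proposition}\label{prop:surplus}
For every integer $C\ge1$ there are positive integers $K$, $L$, $p_1,\dots,p_K$ and $\tau_0$ with
\[
10K\le L,\qquad 2L\le e^{400C},\qquad \tfrac13L\le p_i\le\tfrac45L,\qquad\tau_0\ge L,
\]
and the following property. If integers $c_{i,j}$ $(1\le i\le K,\ j\ge1)$ satisfy \eqref{eq:delay}, then for each $\tau\in\{\tau_0,\tau_0+1,\dots,\tau_0+CL\}$ the number of pairs $(i,j)$ with $\tau-L<c_{i,j}<\tau$ is at least $LU+2$, where $U=\sum_i1/p_i$.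
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:beta}(c) from Proposition~\ref{prop:surplus}]
Let $n\ge e^{400C}$ and $1\le x\le1+e^{-400C}$, and take the integers of the proposition. From $p_i\ge L/3$ we get $LU\le3K$, so $M\ge L-1-3K\ge1$. Also $K+M+2\le K+L+1\le2L\le n$ and $x-1\le\frac1{2L}$, so the three-group instance is defined. Fix any tie-breaking. Since $p_i\ge L/3\ge K$, Lemma~\ref{lem:delay} applies, and the proposition gives $X(\tau)\ge LU+2\ge\lceil LU\rceil+1$ for $\tau_0\le\tau\le\tau_0+CL$. By Lemma~\ref{lem:detector}, $b^*$ is not cut in these $CL+1$ steps, so in the last of them its height is at least $(CL+1)\rho_x/2$. By \eqref{eq:rho} this exceeds $C/2$ if $x=1$, and it exceeds $C/4$ for every $x$ in the range.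
\end{proof}

The hypothesis $x-1\le e^{-400C}$ enters only through \eqref{eq:rho}: for larger $x$ the high and low rates, which are multiplied by $x$, may leave no rate for the slow bamboos.

\section{A lasting surplus of cuts}\label{sec:surplus}

This section proves Proposition~\ref{prop:surplus}. We first describe the surplus of one idealized bamboo, then solve the problem for cosines, and then realize the solution with integer periods.

\subsection{From sawtooth functions to cosines}

Consider a bamboo cut exactly every $p$ steps and call $\nu=L/p$ its \emph{frequency}. Measure time in units of $p$, so that the cuts occur at the integers. A window of $L$ steps becomes an interval $(z,z+\nu]$, and it contains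
\begin{equation}\label{eq:g}
\lfloor z+\nu\rfloor-\lfloor z\rfloor=\nu+g_\nu(z)\ \text{ cuts},\qquad g_\nu(z)=\{z\}-\{z+\nu\}.
\end{equation}
The function $g_\nu$ is the surplus over the average $\nu$. It has period $1$ and mean $0$; it equals $-\{\nu\}$ when $\{z\}<1-\{\nu\}$ and $1-\{\nu\}$ otherwise. When the window moves by $yL$ steps, $z$ moves by $\nu y$. So we look for frequencies $\nu_i$ and phases $\theta_i$ such that $\sum_ig_{\nu_i}(\nu_iy+\theta_i)$ is positive while $y$ runs through an interval of length $C$. The frequencies must exceed $1$, since high bamboos are faster than low ones, and they should avoid the integers, where $g_\nu$ vanishes identically. We take them in $[\frac54,\frac74]$.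

Two features are inconvenient: $g_\nu$ is not a cosine, and a bamboo cannot be counted with a negative weight. Both disappear if we use many bamboos of the same frequency and spread their phases $\theta\in[0,1)$ with density $1\pm\cos2\pi\theta\ge0$. The constant part contributes nothing, because $g_\nu$ has mean $0$, and the cosine part extracts the first harmonic of $g_\nu$ with the sign of our choice.

\begin{lemma}\label{lem:harmonic}
Let $\nu\notin\mathbb Z$, $\sigma\in\{1,-1\}$, $w\in\mathbb R$, and let $J\ge1$ be an integer. Then
\[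
\frac1J\sum_{b=0}^{J-1}\Bigl(1+\sigma\cos\frac{2\pi b}J\Bigr)g_\nu\Bigl(w+\frac bJ\Bigr)\ge\frac\sigma\pi\sin(\pi\nu)\cos(2\pi w+\pi\nu)-\frac8J .
\]
\end{lemma}

\begin{proof}
Let $F(\theta)=(1+\sigma\cos2\pi\theta)\,g_\nu(w+\theta)$. Integration by parts gives $\int_0^1z\cos2\pi z\,dz=0$ and $\int_0^1z\sin2\pi z\,dz=-\frac1{2\pi}$. By periodicity,
\[
\int_0^1\{w+\theta\}\cos2\pi\theta\,d\theta=\int_0^1z\cos2\pi(z-w)\,dz=-\frac{\sin2\pi w}{2\pi}.
\]
Applying this to $w$ and to $w+\nu$, and using that $g_\nu$ has mean $0$, we find
\[
\int_0^1F=\sigma\,\frac{\sin2\pi(w+\nu)-\sin2\pi w}{2\pi}=\frac\sigma\pi\sin(\pi\nu)\cos(2\pi w+\pi\nu).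
\]
The left side of the lemma is a Riemann sum of $F$. Recall that the total variation $V(F)$ on $[0,1]$ is the supremum of $\sum_a|F(\theta_{a})-F(\theta_{a-1})|$ over all $0\le \theta_0<\theta_1<\dots\le1$, and that $V(F_1F_2)\le\sup|F_1|\,V(F_2)+\sup|F_2|\,V(F_1)$. On $[\frac bJ,\frac{b+1}J]$ the function $F$ differs from $F(\frac bJ)$ by at most its variation on that interval, and these variations add up to $V(F)$; so the Riemann sum differs from the integral by at most $V(F)/J$. The factor $1+\sigma\cos2\pi\theta$ has supremum $2$ and variation $4$. The factor $g_\nu(w+\theta)$ is bounded by $1$, right-continuous and piecewise constant with two unit jumps in $(0,1]$, so its variation is $2$. Hence $V(F)\le1\cdot4+2\cdot2=8$.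
\end{proof}

With $w=\nu y$ the cosine is $\cos2\pi\nu Y$, where $Y=y+\frac12$ is the position of the midpoint of the window.

\subsection{Fast cosines that imitate a constant}

We now need real coefficients $\ell_k$ and frequencies $\nu_k\in[\frac54,\frac74]$ such that $\sum_k\ell_k\cos2\pi\nu_kY>0$ for $|Y|\le C/2$. The constant $1$ is the cosine of frequency $0$, and for fixed $Y$ the function $\nu\mapsto\cos2\pi\nu Y$ is smooth with controlled derivatives. So we extrapolate it by a polynomial from the nodes $\nu_k$ to the point $0$; the coefficients of the extrapolation do not depend on $Y$.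

\begin{example}
Take the two nodes $\frac54$ and $\frac74$. Linear extrapolation to $0$ has coefficients $\frac72$ and $-\frac52$ and gives
\[
f(Y)=\tfrac72\cos\tfrac52\pi Y-\tfrac52\cos\tfrac72\pi Y=\cos\tfrac52\pi Y+5\sin(3\pi Y)\sin\tfrac12\pi Y .
\]
For $0\le Y<\frac15$ the first term is positive and the second is nonnegative. For $\frac15\le Y\le\frac14$ we have $\cos\frac52\pi Y\ge\cos\frac58\pi>-0.39$, $\sin3\pi Y\ge\sin\frac34\pi>0.7$ and $\sin\frac12\pi Y\ge\sin\frac1{10}\pi>0.3$, so $f(Y)>1.05-0.39>0$. Thus the even function $f$ is positive on an interval of length $\frac12$, whereas a single cosine of frequency $\nu\ge\frac54$ is positive only on intervals of length $\frac1{2\nu}\le\frac25$. The gain is paid for by coefficients whose absolute values sum to $6$ while $f(0)=1$.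
\end{example}

Recall the Lagrange interpolation formula with remainder: if $\varphi$ is $m$ times continuously differentiable on an interval containing the distinct nodes $\nu_0,\dots,\nu_{m-1}$ and the point $w$, then for some $\xi$ in that interval
\[
\varphi(w)-\sum_{k=0}^{m-1}\varphi(\nu_k)\prod_{i\ne k}\frac{w-\nu_i}{\nu_k-\nu_i}=\frac{\varphi^{(m)}(\xi)}{m!}\prod_{k=0}^{m-1}(w-\nu_k).
\]
From now on fix $C\ge1$ and put
\[
m=30C,\qquad\Lambda=20^m,\qquad\nu_k=\frac54+\frac k{2(m-1)},\qquad\ell_k=\prod_{i\ne k}\frac{-\nu_i}{\nu_k-\nu_i}\qquad(0\le k\le m-1).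
\]

\begin{lemma}\label{lem:trig}
Let $f(Y)=\sum_k\ell_k\cos2\pi\nu_kY$. Then $f(Y)\ge\frac12$ for $|Y|\le C/2$, and $1\le\sum_k|\ell_k|\le\Lambda$.
\end{lemma}

\begin{proof}
Apply the formula with $w=0$ to $\varphi(\nu)=\cos2\pi\nu Y$. Here $|\varphi^{(m)}|\le(2\pi|Y|)^m\le(\pi C)^m$, and $m!\ge(m/e)^m$, so
\[
|1-f(Y)|\le\frac{(\pi C)^m(7/4)^m}{m!}\le\Bigl(\frac{7\pi e\,C}{4m}\Bigr)^m\le\Bigl(\frac{14.95}{30}\Bigr)^m<\frac12 .
\]
For $\varphi=1$ the remainder vanishes, so $\sum_k\ell_k=1$ and $\sum_k|\ell_k|\ge1$. The nodes have spacing $d=\frac1{2(m-1)}$, so $\prod_{i\ne k}|\nu_k-\nu_i|=d^{m-1}k!\,(m-1-k)!$. With $\sum_k\frac1{k!\,(m-1-k)!}=\frac{2^{m-1}}{(m-1)!}$ we obtain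
\[
\sum_k|\ell_k|\le\Bigl(\frac74\Bigr)^{m-1}(2(m-1))^{m-1}\frac{2^{m-1}}{(m-1)!}=\frac{(7(m-1))^{m-1}}{(m-1)!}\le(7e)^{m-1}<20^m.\qedhere
\]
\end{proof}

\subsection{Multiplicities, phases and periods}

The signal $f\ge\frac12$ is the result of cancellation among terms of total size up to $\Lambda$. Every relative error must therefore be small compared with $1/\Lambda$, and this dictates the parameters:
\[
J=600\Lambda,\qquad\eta=\frac1{250\Lambda},\qquad G=10mJ,\qquad t_0=\frac{2(C+1)}\eta=500(C+1)\Lambda .
\]
Here $J$ is the number of phases per frequency, $\eta$ is the tolerated error in a phase, $G$ is the amplitude by which $f$ is multiplied so that rounding to whole bamboos is harmless, and $t_0L$ is the time at which the surplus will occur.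

\emph{Multiplicities.} On $[\frac54,\frac74]$ we have $|\sin\pi\nu|\ge1/\sqrt2$. Let $\sigma_k=\operatorname{sgn}(\ell_k\sin\pi\nu_k)\in\{1,-1\}$ and, for $0\le k<m$ and $0\le b<J$,
\[
A_k=\frac{\pi G|\ell_k|}{J|\sin\pi\nu_k|},\qquad Q_{k,b}=A_k\Bigl(1+\sigma_k\cos\frac{2\pi b}J\Bigr)\in[0,2A_k],\qquad q_{k,b}=\lfloor Q_{k,b}\rfloor .
\]
There will be $q_{k,b}$ indices $i$ of \emph{type} $(k,b)$, and $K=\sum_{k,b}q_{k,b}$ in total. The numbers $A_k$ and $\sigma_k$ are chosen so that
\begin{equation}\label{eq:A}
JA_k\,\frac{\sigma_k\sin\pi\nu_k}\pi=G\ell_k,\qquad\pi G\le J\sum_kA_k\le5G\Lambda,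
\end{equation}
where the bounds use Lemma~\ref{lem:trig} and $\pi\sqrt2<5$. Since $\sum_b\cos\frac{2\pi b}J=0$, we have $\sum_{k,b}Q_{k,b}=J\sum_kA_k$. Rounding down the $mJ=G/10$ numbers $Q_{k,b}$ loses at most $G/10$, so $0<K\le5G\Lambda$. Put
\[
L=\frac{68\,t_0K}\eta=17000\,\Lambda t_0K,\qquad\tau_0=\Bigl(t_0+\frac12-\frac C2\Bigr)L .
\]
Then $L\ge10K$ is an even integer, so $\tau_0$ is an integer, and $\tau_0\ge L$ because $t_0\ge C+1$. From $K\le5G\Lambda=900000\,C\Lambda^2$ we get
\[
2L\le34000\cdot500\cdot900000\;C(C+1)\Lambda^4=1.53\cdot10^{13}\,C(C+1)\,20^{120C},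
\]
and $\ln(1.53\cdot10^{13})<31$, $\ln C(C+1)\le2C$, $120\ln20<360$ give $\ln2L\le393C\le400C$.

\emph{Phases.} All bamboos start at height $0$, so we cannot prescribe phases directly. We can wait instead. At time $t_0L$ a bamboo of frequency $\nu$ has phase $t_0\nu$ modulo $1$. Raising the frequency by $\delta/t_0$ with $0\le\delta<1$ shifts this phase by $\delta$, while over the following or preceding $CL$ steps it changes the advance of the phase by at most $C/t_0\le\eta/2$. Accordingly, for each type $(k,b)$ let $\delta=\delta_{k,b}\in[0,1)$ be such that $N=t_0\nu_k+\delta-\frac bJ$ is an integer, and put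
\[
\nu^*=\nu_k+\frac\delta{t_0}\in\Bigl[\frac54,2\Bigr],\qquad p=p_{k,b}=\Bigl\lfloor\frac L{\nu^*}\Bigr\rfloor,\qquad\mu=\frac Lp .
\]
Every index $i$ of type $(k,b)$ receives the period $p_i=p_{k,b}$. We have $p\le L/\nu^*\le\frac45L$ and $p>\frac L2-1\ge\frac L3$. From $L/\nu^*-1<p\le L/\nu^*$ we get $\nu^*\le\mu<\frac{L\nu^*}{L-\nu^*}$, hence
\begin{equation}\label{eq:mu}
0\le\mu-\nu^*\le\frac{\nu^{*2}}{L-\nu^*}\le\frac4{L-2}\le\frac8L,\qquad\nu_k\le\mu\le\nu_k+\frac1{t_0}+\frac8L\le\nu_k+\eta,
\end{equation}
the last step because $\frac1{t_0}\le\frac\eta4$ and $\frac8L\le\frac{8\eta}{68}$. All numerical claims of Proposition~\ref{prop:surplus} are now verified, and the counting property remains.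

\subsection{The count}

Let integers $c_{i,j}$ satisfy \eqref{eq:delay}, and let $\tau_0\le\tau\le\tau_0+CL$. Put
\[
Y=\frac\tau L-t_0-\frac12\in\Bigl[-\frac C2,\frac C2\Bigr],\qquad y=Y-\frac12=\frac{\tau-L}L-t_0 .
\]
Then $|y|\le\frac{C+1}2\le C$, $0\le t_0+y\le2t_0$ and $\tau\le2t_0L$. Let $X_i$ be the number of $j$ with $\tau-L<c_{i,j}<\tau$, and $X=\sum_iX_i$. The next lemma says that $X_i$ is the ideal count \eqref{eq:g} unless the ideal phase of an endpoint of the window lies within $\eta$ of an integer on the unfavorable side.

\begin{lemma}\label{lem:phase}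
Let $i$ have type $(k,b)$ and let $z=z_{k,b}=\nu_ky+\frac bJ$. Then
\[
X_i\ge\nu_k+g_{\nu_k}(z)-\lambda_{k,b},\qquad\lambda_{k,b}=\mathbf 1[\{z+\nu_k\}<\eta]+\mathbf 1[\{z\}\ge1-\eta].
\]
\end{lemma}

\begin{proof}
Write $p=p_i$. By \eqref{eq:delay}, $c_{i,j}\le\tau-1$ for all $j\le u:=\frac{\tau-1}{p+K-1}$, and $c_{i,j}\le\tau-L$ only if $j\le v:=\frac{\tau-L}p$. Hence $X_i\ge\lfloor u\rfloor-\lfloor v\rfloor$.

We have $v=(t_0+y)\mu$ and $N+z=t_0\nu^*+y\nu_k$, so by \eqref{eq:mu}
\[
|v-(N+z)|=\Bigl|(t_0+y)(\mu-\nu^*)+\frac{y\delta}{t_0}\Bigr|\le\frac{16t_0}L+\frac C{t_0}.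
\]
The two terms are the errors from rounding the period and from perturbing the frequency. The accumulated delay is bounded, using $p\ge L/3$ and $\tau\le2t_0L$, by
\[
\frac\tau p-u=\frac{\tau(K-1)+p}{p(p+K-1)}\le\frac{\tau(K-1)}{p^2}+\frac1p\le\frac{18t_0(K-1)}L+\frac3L\le\frac{18t_0K}L .
\]
Moreover $\tau/p=v+\mu\ge v+\nu_k$. Since $\frac{16t_0}L+\frac{18t_0K}L\le\frac{34t_0K}L=\frac\eta2$ and $\frac C{t_0}\le\frac\eta2$, we obtain $u\ge N+z+\nu_k-\eta$ and $v\le N+z+\eta$. As $N$ is an integer, $X_i\ge\lfloor z+\nu_k-\eta\rfloor-\lfloor z+\eta\rfloor$. For $0<\eta<1$ and real $a$ one has $\lfloor a-\eta\rfloor=\lfloor a\rfloor-\mathbf 1[\{a\}<\eta]$ and $\lfloor a+\eta\rfloor=\lfloor a\rfloor+\mathbf 1[\{a\}\ge1-\eta]$, and \eqref{eq:g} finishes the proof.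
\end{proof}

The delay estimate succeeds because $K$ and $t_0$ were fixed before $L$: the delays add up to $O(t_0K)$ steps, a negligible fraction of a period.

\begin{proof}[End of the proof of Proposition~\ref{prop:surplus}]
By \eqref{eq:mu}, $L/p_i\le\nu_k+\eta$ for $i$ of type $(k,b)$. Sum Lemma~\ref{lem:phase} over $i$, and replace $q_{k,b}$ by $Q_{k,b}$ using $0\le Q_{k,b}-q_{k,b}<1$, $|g_{\nu_k}|\le1$ and $\lambda_{k,b}\ge0$:
\begin{align*}
X-LU&\ge\sum_{k,b}q_{k,b}\bigl(g_{\nu_k}(z_{k,b})-\lambda_{k,b}-\eta\bigr)\\
&\ge\sum_{k,b}Q_{k,b}\,g_{\nu_k}(z_{k,b})-mJ-\sum_{k,b}Q_{k,b}\lambda_{k,b}-K\eta .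
\end{align*}
\emph{Main term.} Lemma~\ref{lem:harmonic} with $w=\nu_ky$, for which $2\pi w+\pi\nu_k=2\pi\nu_kY$, and the identity in \eqref{eq:A} give $\sum_bQ_{k,b}\,g_{\nu_k}(z_{k,b})\ge G\ell_k\cos(2\pi\nu_kY)-8A_k$. Summing over $k$ and using Lemma~\ref{lem:trig} and \eqref{eq:A}, the main term is at least $Gf(Y)-40G\Lambda/J\ge\frac G2-40G\Lambda/J$.

\emph{Losses.} For fixed $k$ the points $z_{k,b}$, $0\le b<J$, are equally spaced modulo $1$ with spacing $1/J$, and so are the points $z_{k,b}+\nu_k$. An arc of length $\eta$ contains at most $\eta J+1$ such points. Thus $\sum_b\lambda_{k,b}\le2(\eta J+1)$, and with $Q_{k,b}\le2A_k$ and \eqref{eq:A},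
\[
\sum_{k,b}Q_{k,b}\lambda_{k,b}\le4(\eta J+1)\sum_kA_k\le20G\Lambda\Bigl(\eta+\frac1J\Bigr).
\]
Also $K\eta\le5G\Lambda\eta$ and $mJ=G/10$.

\emph{Total.} Since $60\Lambda/J=\frac1{10}$ and $25\Lambda\eta=\frac1{10}$,
\[
X-LU\ge\frac G2-G\Lambda\Bigl(\frac{60}J+25\eta\Bigr)-\frac G{10}=\frac G5=2mJ\ge2.\qedhere
\]
\end{proof}

\section{The logarithmic upper bound}\label{sec:upper}

We return to the notation $x\ge1$, $j$, $h$, $p$, $S$, $s$, $c$, $T$, $r$ of Section~\ref{sec:load}. The count \eqref{eq:naive} gives each of $T'=kp$ starvation steps the weight $\frac1{kp}$; bamboo $i$ then collects weight at most $\frac1{p_i}+\frac1{kp}$. The error $\frac1{kp}$ comes from the sharp ends of the interval and decays only like $1/k$. We replace the constant weight by a smooth bump $\phi$ of the same width. The cuts of a periodic bamboo $i\in S$ oscillate at the frequencies $a/p_i\ge1/p$, $a=1,2,\dots$, and averaging over an interval of length $p$ damps each such frequency by a factor of at least $\pi$. Averaging $k$ times reduces the error to about $\pi^{-k}/p$.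

For an integer $k\ge2$ let $\phi$ be the convolution of $k$ copies of $\chi=\frac1p\mathbf 1_{[0,p]}$, where $\mathbf 1_{[0,p]}$ is the indicator function of $[0,p]$ and $(\psi_1*\psi_2)(t)=\int\psi_1(w)\psi_2(t-w)\,dw$. For $k=2$ it is the tent $\phi(t)=p^{-2}\max\{0,p-|t-p|\}$. Call a function \emph{unimodal about $\kappa$} if it is a nonincreasing function of $|t-\kappa|$. Let $\zeta(k)=\sum_{a\ge1}a^{-k}\le\zeta(2)=\pi^2/6$.

\begin{lemma}\label{lem:kernel}
The function $\phi$ is continuous, nonnegative and zero outside $(0,kp)$. Moreover: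
\begin{itemize}
\item[(i)] $\phi$ is unimodal about $kp/2$;
\item[(ii)] $\sum_{t=1}^{kp-1}\phi(t)=1$;
\item[(iii)] for all $\alpha\in\mathbb R$ and all integers $P\ge1$,
\[
\sum_{a\in\mathbb Z}\phi(\alpha+aP)\le\frac1P\Bigl(1+2\zeta(k)\Bigl(\frac P{\pi p}\Bigr)^k\Bigr).
\]
\end{itemize}
\end{lemma}

\begin{proof}
Let $\psi$ be the convolution of $k-1$ copies of $\chi$. It is bounded, nonnegative, supported in $[0,(k-1)p]$ and has integral $1$, and $\phi(t)=\frac1p\int_{t-p}^t\psi$. This gives continuity, nonnegativity and the support.

(i) The function $\chi$ is unimodal about $p/2$. Suppose that $\psi$ is unimodal about $\kappa$. Then $\phi(t)$, the mean of $\psi$ over the interval of length $p$ centered at $t-\frac p2$, is symmetric about $\kappa+\frac p2$. For $w\le\kappa+\frac p2$ we have $|w-\kappa|\le\kappa+p-w=|w-p-\kappa|$, so $\psi(w)\ge\psi(w-p)$, and for $t\le t'\le\kappa+\frac p2$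
\[
\phi(t')-\phi(t)=\frac1p\int_t^{t'}\bigl(\psi(w)-\psi(w-p)\bigr)\,dw\ge0 .
\]
So $\phi$ is unimodal about $\kappa+\frac p2$, and induction on $k$ gives (i).

(ii) Since $p$ is an integer, the intervals $(t-p,t]$, $t\in\mathbb Z$, cover each real number exactly $p$ times. Hence $\sum_{t\in\mathbb Z}\phi(t)=\frac1p\cdot p\int\psi=1$, and only $t=1,\dots,kp-1$ contribute.

(iii) Let $\hat\phi(\xi)=\int\phi(t)e^{-2\pi\sqrt{-1}\,\xi t}\,dt$. The Fourier transform turns convolution into multiplication, and $|\hat\chi(\xi)|=\bigl|\frac{\sin\pi\xi p}{\pi\xi p}\bigr|$, so $\hat\phi(0)=1$ and $|\hat\phi(\xi)|\le(\pi|\xi|p)^{-k}$. The function $\Phi(\alpha)=\sum_a\phi(\alpha+aP)$ is continuous and $P$-periodic, and its Fourier coefficients are $\frac1P\hat\phi(a/P)$, $a\in\mathbb Z$. They are absolutely summable because $k\ge2$, and a continuous periodic function with absolutely summable Fourier coefficients equals its Fourier series; this is the Poisson summation formula. Therefore $\Phi(\alpha)\le\frac1P\bigl(1+2\sum_{a\ge1}(\frac P{\pi ap})^k\bigr)$.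
\end{proof}

The cuts of a bamboo need not be periodic; we only know that they are at least a period apart. For a unimodal weight the periodic case is the worst one, because all points can be pushed toward the mode.

\begin{lemma}\label{lem:gaps}
Let $\phi\ge0$ be unimodal about $\kappa$, and let $c_1<\dots<c_q$ have consecutive gaps at least $P>0$. Then $\sum_{a=1}^q\phi(c_a)\le\sum_{a\in\mathbb Z}\phi(\alpha+aP)$ for some $\alpha\in\mathbb R$.
\end{lemma}

\begin{proof}
It suffices to find $\alpha$ and $l$ such that, for every $a$, the point $\alpha+(a-l)P$ lies between $c_a$ and $\kappa$; then $\phi(c_a)\le\phi(\alpha+(a-l)P)$. If all $c_a\le\kappa$, take $l=q$ and $\alpha=c_q$: then $c_a\le c_q-(q-a)P\le\kappa$. If all $c_a>\kappa$, take $l=1$ and $\alpha=c_1$: then $c_a\ge c_1+(a-1)P>\kappa$. Otherwise $c_l\le\kappa<c_{l+1}$ for some $l$. Each of $c_l$ and $\kappa-P$ is at most each of $\kappa$ and $c_{l+1}-P$, so there is $\alpha$ with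
\[
\max\{c_l,\kappa-P\}\le\alpha\le\min\{\kappa,c_{l+1}-P\}.
\]
For $a\le l$ we get $c_a\le c_l-(l-a)P\le\alpha-(l-a)P\le\kappa$. For $a>l$ we get $c_a\ge c_{l+1}+(a-l-1)P\ge\alpha+(a-l)P\ge\alpha+P\ge\kappa$.
\end{proof}

\begin{proposition}\label{prop:T}
Let $k\ge2$ be an integer with $\pi^{k-2}>r/3$. Then $T\le kp-2$, and bamboo $j$ always stays below height $(k+1)(x+h)$.
\end{proposition}

\begin{proof}
Suppose $T\ge kp-1$, and renumber the first $kp-1$ starvation steps as $t=1,\dots,kp-1$. Each of them is a cut of exactly one $i\in S$, and the cuts of $i$ have gaps at least $p_i$. By Lemmas~\ref{lem:kernel} and~\ref{lem:gaps},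
\[
1=\sum_{t=1}^{kp-1}\phi(t)\le\sum_{i\in S}\frac1{p_i}+2\zeta(k)\pi^{-k}\sum_{i\in S}\frac1{p_i}\Bigl(\frac{p_i}p\Bigr)^k .
\]
The first sum is at most $(1-h)/x$. In the second, $p_i\le p$ gives $\frac1{p_i}(\frac{p_i}p)^k\le\frac1p\le\frac hx$; this is where it matters that only bamboos at least as fast as $j$ can starve it. Multiplying by $x$ yields $x-1+h\le2\zeta(k)\pi^{-k}sh$, and then \eqref{eq:r} gives $\pi^k\le\frac{\pi^2}3r$, contrary to the choice of $k$. Hence $T\le kp-2$. This holds for every $c$, with the same $k$, so the height of $j$ is always at most $((k+1)p-2)h<(k+1)ph<(k+1)(x+h)$.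
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:beta}(b)]
Fix an instance, a tie-breaking and a bamboo $j$. If $S=\emptyset$, then $T=0$ and the height of $j$ is at most $ph<x+h\le x+1$, which is below both bounds since $R\ge1$ when $1\le x\le2$. Let $s\ge1$; then $h\le\frac1{s+1}\le\frac12$.

If $x>2$, then $r<1$, so $k=2$ is admissible and the height stays below $3(x+\frac12)$.

Let $1\le x\le2$, so that $r\ge1$, and let $k\ge2$ be the least integer with $\pi^{k-2}>r/3$. Then $k\le3+\log_\pi(r/3)$: for $k\ge3$ by minimality, and for $k=2$ because $r/3\ge\frac13>\frac1\pi$. As $\log_\pi3>0.95$, we have $k+1\le E(r):=3.05+\log_\pi r$. Further, $x-1\le\frac1r$ and $h\le\frac1{s+1}\le\frac1{r+1}$, so by Proposition~\ref{prop:T} the height stays below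
\[
E(r)+\frac{E(r)}r+\frac{E(r)}{r+1}.
\]
The last two terms decrease for $r\ge1$. Indeed $E'(r)=\frac1{r\ln\pi}$ with $\ln\pi>1$, and the derivatives have the signs of $rE'(r)-E(r)<1-3.05$ and of $(r+1)E'(r)-E(r)<2-3.05$. At $r=1$ the two terms are $3.05$ and $1.525$. So the height stays below $\log_\pi r+7.625$, and $r\le R$ because $s\le n-1$.
\end{proof}

\section{The order of the backlog}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:order}]
For $x<1$ Theorem~\ref{thm:beta}(a), and for $x=1$ Theorem~\ref{thm:main}, exclude a finite backlog. For $x>1$ the bounds of Theorem~\ref{thm:beta}(b) are at most $\log_\pi\frac1{x-1}+8$ or $3x+\frac32$, independently of $n$, and any larger number is an achieved backlog.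

Let $1\le x\le2$. The upper bound is Theorem~\ref{thm:beta}(b). No bamboo is cut below height $x$, and an uncut bamboo keeps growing, so some bamboo reaches height $x$ and $\beta_n(x)\ge x\ge1$. If $C=\lfloor\frac{\ln R}{400}\rfloor\ge1$, then $R\ge e^{400C}$, which means $n\ge e^{400C}$ and $x-1\le e^{-400C}$, and Theorem~\ref{thm:beta}(c) gives $\beta_n(x)>C/4$.

The lower bound is at least $\frac{\ln R}{3200}$: if $\ln R\ge400$, use $\lfloor z\rfloor\ge z/2$ for $z\ge1$, and otherwise use the term $1$. For $R\ge2$ the upper bound is at most a constant times $\ln R$. For $x=1$ we have $R=n$. For $1<x\le\frac32$ we have $R\le\frac1{x-1}$ for all $n$, with equality when $n\ge\frac1{x-1}$. The two asymptotic statements follow.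
\end{proof}

\begin{remark}
For $x=1$ we have $r=s\le\min\{n,1/h\}$, so the proof of Theorem~\ref{thm:beta}(b) shows that a bamboo of rate $h$ never exceeds height $\log_\pi\min\{n,1/h\}+8$ under $\mathrm{RF}(1)$. Every fixed instance thus has a finite backlog, and only the uniformity fails. A bamboo that exceeds height $C/2$ must have rate below $\pi^{8-C/2}$ and live in a garden of more than $\pi^{C/2-8}$ bamboos, so the exponential size of the instance in Theorem~\ref{thm:main} cannot be avoided.
\end{remark}

\begin{thebibliography}{9}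
\bibitem{Kuszmaul}
John Kuszmaul, \emph{Bamboo Trimming Revisited: Simple Algorithms Can Do Well Too}, arXiv:2201.07350 (2022).
\end{thebibliography}
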